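# Giving a lattice a zero without changing its congruences

## Sets that agree with the negative integers up to a finite error

Fix a set $A\subseteq\mathbb Z$ and let
$$P_A=\{X\subseteq \mathbb Z : X\mathbin{\triangle} A\text{ is finite}\},$$
ordered by inclusion. Unions and intersections of two members are again members, so $P_A$ is a lattice. If $A$ is the set of negative integers, $P_A$ has no least element (remove one more negative integer) and no greatest element (add one more nonnegative integer). If $A=\varnothing$, then $P_A$ is the lattice of finite subsets of $\mathbb Z$, which has the zero $\varnothing$.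

Let us find all congruences of $P_A$ by hand. A **congruence** of a lattice is an equivalence relation compatible with $\vee$ and $\wedge$. We use one standard fact throughout: for a congruence $\theta$,
$$x\mathrel\theta y\iff x\wedge y\mathrel\theta x\vee y. \tag{1}$$
If $x\mathrel\theta y$, then meeting and joining with $y$ gives $x\wedge y\mathrel\theta y\mathrel\theta x\vee y$. Conversely, if $x\wedge y\mathrel\theta x\vee y$, joining with $x$ gives $x\mathrel\theta x\vee y$, joining with $y$ gives $y\mathrel\theta x\vee y$, and so $x\mathrel\theta y$.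

Let $\theta$ be a congruence of $P_A$, and let $S$ be the set of all $i\in\mathbb Z$ such that $X\mathrel\theta X\cup\{i\}$ for some $X\in P_A$ with $i\notin X$. If this happens for one $X$, it happens for every $Y\in P_A$ with $i\notin Y$: meet both sides with $Y\cup\{i\}$ to get $X\cap Y\mathrel\theta (X\cap Y)\cup\{i\}$, then join with $Y$ to get $Y\mathrel\theta Y\cup\{i\}$. Consequently
$$X\mathrel\theta Y\iff X\mathbin\triangle Y\subseteq S .$$
Indeed, if $X\mathbin\triangle Y\subseteq S$, we go from $X\cap Y$ to $X\cup Y$ by adding finitely many points of $S$ one at a time, each step staying in one $\theta$-class, and apply (1). Conversely, if $X\mathrel\theta Y$ and $i\in X\mathbin\triangle Y$, put $Z=(X\cup Y)\setminus\{i\}\supseteq X\cap Y$. Joining $X\cap Y\mathrel\theta X\cup Y$ with $Z$ gives $Z\mathrel\theta Z\cup\{i\}$, so $i\in S$.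

Every $S\subseteq\mathbb Z$ occurs: $\theta_S=\{(X,Y):X\mathbin\triangle Y\subseteq S\}$ is the kernel of the lattice homomorphism $X\mapsto X\setminus S$ into the lattice of all subsets of $\mathbb Z$. So the lattice $\operatorname{Con}P_A$ of congruences of $P_A$ is isomorphic to the power set of $\mathbb Z$.

Write $\alpha\circ\beta=\{(x,y):x\mathrel\alpha w\mathrel\beta y\text{ for some }w\}$ for relational composition. Clearly $\theta_S\circ\theta_T\subseteq\theta_{S\cup T}$. Conversely, let $X\mathbin\triangle Y\subseteq S\cup T$. Put $W=(X\setminus S)\cup(Y\cap S)$, which agrees with $X$ off $S$ and with $Y$ on $S$. It lies in $P_A$ because $W\mathbin\triangle A\subseteq (X\mathbin\triangle A)\cup(Y\mathbin\triangle A)$. Then $X\mathbin\triangle W\subseteq S$ and $W\mathbin\triangle Y\subseteq (X\mathbin\triangle Y)\setminus S\subseteq T$. So $\theta_S\circ\theta_T=\theta_{S\cup T}=\theta_T\circ\theta_S$: any two congruences of $P_A$ commute.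

The set $A$ played no role in any of this. The lattice $P_A$ for the negative integers has no zero, yet $P_\varnothing$ has a zero and the same congruences, which again commute. Is there always such a partner?

**Definitions.** Lattices are nonempty. A lattice $L$ has **permutable congruences** if $\alpha\circ\beta=\beta\circ\alpha$ for all congruences $\alpha,\beta$ of $L$. We write $\operatorname{Con}_cL$ for the $\{\vee,0\}$-semilattice of compact (that is, finitely generated) congruences of $L$. These are the compact elements of the complete lattice $\operatorname{Con}L$. A $\{\vee,0\}$-semilattice $D$ is **p-representable** if $D\cong\operatorname{Con}_cL$ for some lattice $L$ with permutable congruences, and **$\langle\mathrm p,\{0\}\rangle$-representable** if $L$ can moreover be chosen with zero.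

For $P_A$, the congruence $\theta_S$ is compact exactly when $S$ is finite, so $\operatorname{Con}_cP_A$ is the semilattice of finite subsets of $\mathbb Z$. Permutability is a real restriction. In the chain $0<1<2$ let $\alpha$ collapse just $0,1$ and let $\beta$ collapse just $1,2$. Then $0\mathrel\alpha1\mathrel\beta2$, so $(0,2)\in\alpha\circ\beta$. But $0\mathrel\beta w$ forces $w=0$, and $(0,2)\notin\alpha$, so $(0,2)\notin\beta\circ\alpha$.

The question, taken from George Grätzer and Friedrich Wehrung, "A new lattice construction: the box product", arXiv:math/0501418 (2005), is whether every p-representable semilattice is $\langle\mathrm p,\{0\}\rangle$-representable. The answer is yes, and it comes from a statement about all lattices.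

**Theorem 1.** For every lattice $L$ there are a lattice $K$ with zero, with $|K|\le|L|+\aleph_0$, and an isomorphism $\theta\mapsto\theta^K$ from $\operatorname{Con}L$ onto $\operatorname{Con}K$ such that, for all $\theta_1,\dots,\theta_n,\psi_1,\dots,\psi_m\in\operatorname{Con}L$ $(n,m\ge1)$,
$$\theta_1\circ\dots\circ\theta_n\subseteq\psi_1\circ\dots\circ\psi_m\iff\theta_1^K\circ\dots\circ\theta_n^K\subseteq\psi_1^K\circ\dots\circ\psi_m^K .$$

**Corollary 2.** Every p-representable semilattice is $\langle\mathrm p,\{0\}\rangle$-representable: for every lattice $L$ with permutable congruences there is a lattice $K$ with zero and with permutable congruences such that $\operatorname{Con}_cK\cong\operatorname{Con}_cL$.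

*Proof of Corollary 2 from Theorem 1.* An isomorphism $\operatorname{Con}L\cong\operatorname{Con}K$ of complete lattices preserves arbitrary joins, hence compact elements in both directions, so $\operatorname{Con}_cL\cong\operatorname{Con}_cK$. If $L$ has permutable congruences, then $\theta\circ\psi\subseteq\psi\circ\theta$ and $\psi\circ\theta\subseteq\theta\circ\psi$ for all $\theta,\psi$. By Theorem 1, $\theta^K\circ\psi^K=\psi^K\circ\theta^K$. Every congruence of $K$ has the form $\theta^K$, so $K$ has permutable congruences. $\square$

## Adjoining a zero, cutting at a filter, summing the filters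

Three constructions suggest themselves. Let us see where each stops, using $P_A$ with $A$ the negative integers.

*Adjoining a new element $0$ below $L$.* Let $P=P_A\cup\{0\}$ and pick $X\in P_A$ and $i\notin X$. Let $\alpha$ be the congruence of $P$ with the two classes $P_A$ and $\{0\}$, and let $\beta$ be the kernel of the map $Y\mapsto Y\cup X$, $0\mapsto X$. This map is a lattice homomorphism, since union distributes over intersection and $X$ lies below every $Y\cup X$. Then $0\mathrel\beta X\mathrel\alpha X\cup\{i\}$. On the other hand, $0\mathrel\alpha W$ forces $W=0$, and $0\mathrel\beta X\cup\{i\}$ would mean $X=X\cup\{i\}$. So $\alpha$ and $\beta$ do not commute, and permutability is destroyed.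

*Cutting at a principal filter.* The filter ${\uparrow}X=\{Y\in P_A:Y\supseteq X\}$ has the zero $X$. But for $Y,Y'\supseteq X$ the set $Y\mathbin\triangle Y'$ misses $X$, so $\theta_S$ restricted to ${\uparrow}X$ depends only on $S\setminus X$. Every $X\in P_A$ is nonempty, so every filter loses some congruences: $\theta_X$ is not equality on $P_A$, but it is equality on ${\uparrow}X$.

*Using all filters at once.* We could take many filters ${\uparrow}a$, identify their zeros, and form a direct sum. Now the copies are independent and there are too many congruences. This is visible even for the chain $\mathbf2=\{0<1\}$: two copies of ${\uparrow}0$ give $\mathbf2\times\mathbf2$, which has at least four congruences (equality, the full relation and the two kernels of the projections), while $\mathbf2$ has two.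

The third failure can be repaired, at least for $\mathbf2$. Think of the two copies as two edges $\infty z$ and $\infty z'$ of a triangle, and add a third coordinate for the edge $zz'$. Keep only the triples $(t(\infty z),t(\infty z'),t(zz'))$ in which no two coordinates are $1$ while the third is $0$. The triples left are $000$, $100$, $010$, $001$, $111$, and they form the five-element lattice with three atoms between $000$ and $111$. It is simple, as $\mathbf2$ is. Suppose a congruence identifies $000$ with $100$. Join with $010$ to get $010\sim111$, and meet with $001$ to get $000\sim001$. By symmetry $000\sim010$ also, so $000\sim100\vee010=111$. If it identifies $100$ with $111$, meeting with $010$ gives $000\sim010$, and the same argument applies. A congruence other than equality identifies some covering pair, since congruence classes are convex, and up to symmetry these are all the covering pairs. The third edge transports information from one copy to the other.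

So the plan is to label the edges of finite complete graphs by elements of a general lattice $L$, with a condition that plays the role of "no triangle with exactly two ones". The filters ${\uparrow}a$, for various $a$, should sit at various edges with all their zeros equal to one element of $K$. That element will be a labeling that is allowed to sink in $L$ as vertices are added.

## Cut-closed edge labelings

**Step 1: a closure given by a finite formula.** The purpose of this step is to make "closed labeling" precise over an arbitrary lattice, in such a way that joins are computed by lattice polynomials.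

Let $F$ be a finite set with at least two elements, and let $E(F)$ be the set of its two-element subsets $xy=\{x,y\}$, called edges. A **cut** of $F$ is a set $B$ with $\varnothing\ne B\subsetneq F$. Put $\delta_F(B)=\{e\in E(F):|e\cap B|=1\}$, a nonempty set, and say that $B$ **separates** $x,y$ if $xy\in\delta_F(B)$. For $u\in L^{E(F)}$ let
$$u^*(e)=\bigwedge_{B:\,e\in\delta_F(B)}\ \bigvee_{f\in\delta_F(B)}u(f). \tag{2}$$
All meets and joins here are finite and nonempty. Call $u$ **closed** if $u=u^*$.

For a triangle, with $u=(p,q,r)$, the three cuts (up to complement) give the joins $p\vee q$, $p\vee r$, $q\vee r$, so $u^*=((p\vee q)\wedge(p\vee r),\,(p\vee q)\wedge(q\vee r),\,(p\vee r)\wedge(q\vee r))$. For $L=\mathbf2$ and any $F$, $u^*(xy)=1$ if and only if every cut separating $x,y$ is crossed by an edge labeled $1$. This says that $x$ and $y$ are connected by edges labeled $1$ (otherwise the component of $x$ is a cut without such an edge). So for $L=\mathbf2$ closed labelings are the same as equivalence relations on $F$.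

**Lemma 3.** The map $u\mapsto u^*$ is a closure operator on $L^{E(F)}$. The closed labelings form a lattice $M_F$ with componentwise meet and with join $(u\vee v)^*$, where $u\vee v$ is the componentwise join. Moreover:

1. if $t$ is closed and $x,y,w\in F$ are distinct, then
$$t(xy)\wedge t(yw)\le t(xw); \tag{T}$$
2. for every $u\in L^{E(F)}$ and every edge $vz$, the cut $\{z\}$ gives
$$u^*(vz)\le\bigvee_{w\in F\setminus\{z\}}u(wz). \tag{3}$$

*Proof.* If $e\in\delta_F(B)$, then $u(e)\le\bigvee_{\delta_F(B)}u$, so $u\le u^*$. The map is isotone because (2) is. For each cut $B$ and each $f\in\delta_F(B)$, (2) gives $u^*(f)\le\bigvee_{\delta_F(B)}u$. Hence $\bigvee_{\delta_F(B)}u^*=\bigvee_{\delta_F(B)}u$ for every cut, and therefore $u^{**}=u^*$.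

If $u,v$ are closed, then $(u\wedge v)^*\le u^*\wedge v^*=u\wedge v$, so $u\wedge v$ is closed. The labeling $(u\vee v)^*$ is closed and above $u,v$. A closed $w$ above $u$ and $v$ is above $u\vee v$, hence $w=w^*\ge(u\vee v)^*$. Constant labelings are closed, so $M_F\neq\varnothing$.

For (T), let $B$ be a cut separating $x,w$. Whichever side $y$ is on, $\delta_F(B)$ contains $xy$ or $yw$, so $\bigvee_{\delta_F(B)}t\ge t(xy)\wedge t(yw)$. Take the meet over all such $B$ and use $t^*=t$. Finally, (3) is one of the terms of the meet in (2), since $\delta_F(\{z\})$ consists of the edges at $z$. $\square$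

The converse of (T) is false in general. If $p,q,r$ are the three atoms of the five-element lattice above, with bottom $0$ and top $1$, then the triangle labeling $(p,q,r)$ satisfies (T), since any two atoms meet in $0$. But all three cut joins are $1$, so its closure is $(1,1,1)$. We work with closedness and use (T) as a consequence. One reason is that (2) reaches the closure in a single polynomial step, which will matter in Lemma 7.

**Step 2: cloning a vertex.** We shall repeatedly have to bound a closure from above after adding new vertices. The next lemma does this once and for all, by placing the new vertices on the same side of each cut as a chosen old vertex $y$.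

**Lemma 4.** Let $F\subseteq G$ be finite sets, $|F|\ge2$, $y\in F$, let $t\in M_F$, and let $u\in L^{E(G)}$ satisfy
$$u(f)\le t(f)\ \ (f\in E(F)),\qquad u(vz)\le t(vy)\ \ (v\in F\setminus\{y\},\ z\in G\setminus F).$$
Then $u^*$ satisfies the same inequalities.

*Proof.* For a cut $B$ of $F$ let $\hat B$ be $B\cup(G\setminus F)$ if $y\in B$, and $B$ if $y\notin B$. So all new vertices are on the side of $y$. An edge crossing $\hat B$ either lies in $\delta_F(B)$, or has the form $vz$ with $z\in G\setminus F$ and $v\in F$ on the side opposite to $y$. Two new vertices are on the same side, and so are $y$ and a new vertex. In the second case $vy\in\delta_F(B)$ and $u(vz)\le t(vy)$. Hence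
$$\bigvee_{\delta_G(\hat B)}u\le\bigvee_{\delta_F(B)}t .$$
If $B$ separates $v,w\in F$, then so does $\hat B$. Taking the meet over all such $B$ gives $u^*(vw)\le t^*(vw)=t(vw)$. If $B$ separates $v$ and $y$, then $\hat B$ separates $v$ and $z$. Taking the meet over all such $B$ gives $u^*(vz)\le t^*(vy)=t(vy)$. $\square$

## A lower bound that sinks

**Step 3: the lattices $K_F$.** We now attach an element of $L$ to each vertex, so that vertices can bound labelings from below.

Let $\Lambda=L\times\mathbb N$ and $a_{(l,n)}=l$. Every $l\in L$ is thus the value $a_z$ of infinitely many $z\in\Lambda$. Add one more vertex $\infty\notin\Lambda$, put $V=\Lambda\cup\{\infty\}$, and let $a_\infty=\top$ be a new top element added to $L$. *From now on $F,G,H$ denote finite subsets of $V$ that contain $\infty$ and have at least two elements.* Put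
$$\beta_F(xy)=a_x\wedge a_y ,$$
which lies in $L$ because at most one of $x,y$ is $\infty$. In particular $\beta_F(\infty x)=a_x$. This labeling is closed: if $x\ne\infty$, all edges at $x$ have value at most $a_x$, so (3) gives $\beta_F^*(xy)\le a_x$, and likewise for $y$. Let
$$K_F=\{t\in M_F:t\ge\beta_F\}.$$
This is a sublattice of $M_F$ with least element $\beta_F$. The map
$$\rho_F(u)=(u\vee\beta_F)^*$$
sends $L^{E(F)}$ into $K_F$ and fixes every element of $K_F$. By (2), each coordinate of $\rho_F(u)$ is a lattice polynomial, with constants from $L$, in the coordinates of $u$.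

*Example.* Let $L=\mathbb Z$, $a_z=0$, $a_{z'}=-5$, $G=\{\infty,z,z'\}$, and write labelings as triples in the order $(\infty z,\infty z',zz')$. Then $\beta_G=(0,-5,-5)$. On $\{\infty,z\}$ alone there is one edge, every labeling is closed, and $K_{\{\infty,z\}}$ is the set of labels $\ge0$. Adding $z'$ leaves the bound on the old edge unchanged and has bound $-5$ on the new edges. The zero sinks without ceasing to be the zero.

**Step 4: extending labelings to more vertices.** To put the $K_F$ together we need embeddings $K_F\to K_G$ for $F\subseteq G$ that send zero to zero. There is little choice. If $s\in K_G$ restricts to something above $t$, then for $x\in F\setminus\{\infty\}$ and $z\in G\setminus F$, (T) forces $s(xz)\ge s(x\infty)\wedge s(\infty z)\ge t(x\infty)\wedge a_z$. So we take the smallest candidate. For $t\in K_F$, $x,y\in F$ and $z,z'\in G\setminus F$ (with $x\ne y$, $z\ne z'$), put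
$$t^G(xy)=t(xy),\quad t^G(\infty z)=a_z,\quad t^G(xz)=t(x\infty)\wedge a_z\ (x\ne\infty),\quad t^G(zz')=a_z\wedge a_{z'}. \tag{4}$$

**Lemma 5.** Let $F\subseteq G$, $t\in K_F$, $s\in K_G$. Then $t^G\in K_G$, $s|_{E(F)}\in K_F$, and
$$t^G\le s\iff t\le s|_{E(F)}. \tag{5}$$

*Proof.* *$t^G\ge\beta_G$.* The only case of (4) that is not immediate is $t^G(xz)=t(x\infty)\wedge a_z\ge a_x\wedge a_z$, which holds since $t(x\infty)\ge\beta_F(x\infty)=a_x$.

*$t^G$ is closed.* Lemma 4 applies with $y=\infty$ and $u=t^G$, because $t^G(xz)\le t(x\infty)$. It gives $(t^G)^*\le t$ on $E(F)$ and $(t^G)^*(xz)\le t(x\infty)$ for $x\in F\setminus\{\infty\}$. Moreover, by (4) all edges at a vertex $z\in G\setminus F$ have $t^G$-value at most $a_z$, so (3) gives $(t^G)^*(wz)\le a_z$ for all $w\in G\setminus\{z\}$. Comparing with the four cases of (4), we get $(t^G)^*\le t^G$.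

*$s|_{E(F)}$ is in $K_F$.* It is above $\beta_G|_{E(F)}=\beta_F$. If $B$ is a cut of $G$ separating $x,y\in F$, then $B\cap F$ is a cut of $F$ separating $x,y$ and $\delta_F(B\cap F)\subseteq\delta_G(B)$. So $(s|_{E(F)})^*(xy)\le\bigvee_{\delta_G(B)}s$ for every such $B$, and hence $(s|_{E(F)})^*(xy)\le s^*(xy)=s(xy)$.

*(5).* If $t^G\le s$, restrict to $E(F)$. Conversely let $t\le s|_{E(F)}$. On $E(F)$ we have $t^G=t\le s$. On $\infty z$ and on $zz'$ the labeling $t^G$ equals $\beta_G\le s$. On $xz$ with $x\ne\infty$ we have $t^G(xz)=t(x\infty)\wedge a_z\le s(x\infty)\wedge s(\infty z)\le s(xz)$ by (T). $\square$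

**Lemma 6.** For $F\subseteq G$ the map $t\mapsto t^G$ is a lattice embedding $K_F\to K_G$ with $\beta_F^G=\beta_G$. Moreover $(t^G)^H=t^H$ for $F\subseteq G\subseteq H$.

*Proof.* *Injectivity and meets.* $t^G|_{E(F)}=t$, so the map is injective. By (4), each coordinate of $t^G$ is a coordinate of $t$, or a coordinate of $t$ met with a constant, or a constant, and meets are componentwise. So meets are preserved.

*Joins.* Let $t,t'\in K_F$ with join $w$ in $K_F$. For every $s\in K_G$, by (5),
$$w^G\le s\iff w\le s|_{E(F)}\iff t,t'\le s|_{E(F)}\iff t^G,t'^G\le s .$$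
So $w^G$ is the least upper bound of $t^G,t'^G$ in $K_G$.

*Zero.* $\beta_F\le s|_{E(F)}$ for every $s\in K_G$, so $\beta_F^G\le s$ for every $s\in K_G$, that is, $\beta_F^G=\beta_G$.

*Transitivity.* For every $s\in K_H$, using (5) three times,
$$(t^G)^H\le s\iff t^G\le s|_{E(G)}\iff t\le s|_{E(F)}\iff t^H\le s .$$
Two elements of $K_H$ with the same upper bounds are equal. $\square$

**Step 5: the lattice $K$ and its copies of filters.** The sets $F$ are directed under inclusion. By Lemma 6 we may form the direct limit $K$ of the $K_F$, a directed union in which $t\in K_F$ is identified with $t^G\in K_G$. Finitely many elements of $K$ always lie in a common $K_F$, and meets and joins are computed there. So $K$ is a lattice. The common image of all $\beta_F$ is its zero. There are at most $|L|+\aleph_0$ sets $F$, and each $K_F\subseteq L^{E(F)}$ has at most $|L|+\aleph_0$ elements, so $|K|\le|L|+\aleph_0$.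

For $z\in\Lambda$ the graph on $\{\infty,z\}$ has one edge, every labeling of it is closed, and $K_{\{\infty,z\}}\cong{\uparrow}a_z=\{l\in L:l\ge a_z\}$. This gives a lattice embedding $\varphi_z\colon{\uparrow}a_z\to K$. If $z\in G$ and $F=G\setminus\{z\}$ has at least two elements, (4) says that in $K_G$
$$\varphi_z(l)|_{E(F)}=\beta_F,\qquad\varphi_z(l)(\infty z)=l,\qquad\varphi_z(l)(vz)=l\wedge a_v\ \ (v\in F\setminus\{\infty\}). \tag{6}$$
In the example with $L=\mathbb Z$ we have $\varphi_z(3)=(3,-5,-5)$, $\varphi_{z'}(3)=(0,3,0)$ and $\varphi_{z'}(-2)=(0,-2,-2)$. The join of the first two is the closure of $(3,3,0)$, which is $(3,3,3)$. All filters ${\uparrow}a$ now sit in $K$ with a common zero.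

## From congruences of $L$ to congruences of $K$

**Step 6: $\theta^K$ and compositions.** Here we define $\theta\mapsto\theta^K$ and show that it respects inclusions between compositions. Only surjectivity will then be left.

Let $R$ be a finite composition of congruences of $L$. It is a reflexive relation, and it is compatible with $\vee$ and $\wedge$. For $t,t'\in K$, choose $F$ with $t,t'\in K_F$ and put
$$t\mathrel{R^K}t'\iff t(e)\mathrel Rt'(e)\text{ for all }e\in E(F).$$
This does not depend on $F$. Since two choices can be compared through their union, let $F\subseteq G$. If the condition holds on $F$, it holds on $G$: each coordinate of $t^G$ is a coordinate of $t$, possibly met with a constant, or a constant, and the same expression gives the coordinate of $t'^G$. The converse follows by restriction to $E(F)$. For example, with $F=\{\infty,z\}$,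
$$\varphi_z(l)\mathrel{R^K}\varphi_z(m)\iff l\mathrel Rm\qquad(l,m\ge a_z). \tag{7}$$

If $\theta\in\operatorname{Con}L$, then $\theta^K$ is a congruence of $K$. It is an equivalence relation, since three elements have a common $F$. It is compatible with the operations because the operations of $K_F$ are lattice polynomials in the coordinates.

**Lemma 7.** Let $R,R'$ be finite compositions of congruences of $L$, and $\theta_1,\dots,\theta_n\in\operatorname{Con}L$.

1. $R\subseteq R'\iff R^K\subseteq R'^K$.
2. $(\theta_1\circ\dots\circ\theta_n)^K=\theta_1^K\circ\dots\circ\theta_n^K$.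

*Proof.* (1) The implication from left to right is immediate. Let $R^K\subseteq R'^K$ and $(l,m)\in R$. Choose $z$ with $a_z\le l\wedge m$. By (7), $\varphi_z(l)\mathrel{R^K}\varphi_z(m)$, hence $\varphi_z(l)\mathrel{R'^K}\varphi_z(m)$, hence $(l,m)\in R'$ by (7) again.

(2) "$\supseteq$": given a chain $s_0\mathrel{\theta_1^K}s_1\mathrel{\theta_2^K}\cdots\mathrel{\theta_n^K}s_n$, take a common $F$ for all $s_i$ and read the chain at each edge.

"$\subseteq$": let $t,t'\in K_F$ with $(t(e),t'(e))\in\theta_1\circ\dots\circ\theta_n$ for all $e\in E(F)$. At each edge choose intermediate elements of $L$. This gives $u_0=t,u_1,\dots,u_n=t'$ in $L^{E(F)}$ with $u_{i-1}(e)\mathrel{\theta_i}u_i(e)$ for all $e$. The $u_i$ in between need not be closed nor above $\beta_F$, so we apply $\rho_F$. Its coordinates are lattice polynomials, so $\rho_F(u_{i-1})\mathrel{\theta_i^K}\rho_F(u_i)$. Since $\rho_F(u_0)=t$ and $\rho_F(u_n)=t'$, we are done. $\square$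

By (1) with $R,R'$ single congruences, $\theta\mapsto\theta^K$ is an order embedding $\operatorname{Con}L\to\operatorname{Con}K$. By (1) and (2) together it has the property about compositions stated in Theorem 1. An order embedding that is onto is a lattice isomorphism. So Theorem 1 follows from the next statement, whose proof fills the remaining sections.

**Proposition 8.** Every $\gamma\in\operatorname{Con}K$ equals $\theta^K$ for some $\theta\in\operatorname{Con}L$.

There is only one possible $\theta$: by (7), on ${\uparrow}a_z$ it must be the set of pairs $(l,m)$ with $\varphi_z(l)\mathrel\gamma\varphi_z(m)$. Two things must be shown: that different $z$ give compatible answers, and that $\gamma$ is determined by what it does on the images of the $\varphi_z$. For the second we must transport the value $t(xy)$ on an arbitrary edge to an edge at $\infty$. The edge $\infty x$ itself will not do in general. It holds only labels $\ge a_x$, while $t(xy)$ is only known to be $\ge a_x\wedge a_y$. So we add a new vertex $z$ with $a_z$ very small and transport everything to the edges at $z$.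

## Probes at a small vertex

**Step 7: labelings concentrated on one edge at $z$.** We construct elements $\omega_x(l)$ that carry the label $l$ on the edge $xz$ and as little as possible elsewhere. Meeting with such an element isolates the value on $xz$.

Call $z\in\Lambda\setminus F$ **small for $F$** if $a_z\le a_v$ for all $v\in F\cap\Lambda$. Such $z$ always exists: take $z=(l,n)\notin F$ with $l$ the meet of the finitely many $a_v$, $v\in F\cap\Lambda$. Let $z$ be small for $F$ and $G=F\cup\{z\}$. Then
$$a_z\le\beta_F(f)\ \ (f\in E(F)),\qquad\beta_G(vz)=a_z\ \ (v\in F),\qquad t^G(vz)=a_z\ \ (t\in K_F,\ v\in F). \tag{8}$$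
The last equation holds by (4): for $v=\infty$ directly, and for $v\ne\infty$ because $t^G(vz)=t(v\infty)\wedge a_z$ and $t(v\infty)\ge a_v\ge a_z$.

For $x\in F$ and $l\ge a_z$ define the **probe** $\omega_x(l)\in L^{E(G)}$ by
$$\omega_x(l)|_{E(F)}=\beta_F,\qquad\omega_x(l)(xz)=l,\qquad\omega_x(l)(vz)=l\wedge\beta_F(vx)\ \ (v\in F\setminus\{x\}). \tag{9}$$
Since $\beta_F(v\infty)=a_v$, comparison with (6) shows $\omega_\infty(l)=\varphi_z(l)$. We also write $\omega_\infty=\varphi_z$ when $z\in\Lambda\setminus F$ is not small for $F$. By (6), formula (9) with $x=\infty$ remains true.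

*Example.* Let $L=\mathbb Z$, $F=\{\infty,x\}$, $a_x=0$, $a_z=-5$, and write triples in the order $(\infty x,\infty z,xz)$. Then $\beta_G=(0,-5,-5)$, $\omega_\infty(3)=(0,3,0)$, $\omega_x(3)=(0,0,3)$ and $\omega_x(-2)=(0,-2,-2)$.

**Lemma 9.** If $z$ is small for $F$, $x\in F$ and $l\ge a_z$, then $\omega_x(l)\in K_G$.

*Proof.* Put $\omega=\omega_x(l)$. By (8), $\beta_G(xz)=a_z\le l$ and $\beta_G(vz)=a_z\le l\wedge\beta_F(vx)$, so $\omega\ge\beta_G$. For closedness, Lemma 4 with $y=x$, $t=\beta_F$, $u=\omega$ applies, because $\omega=\beta_F$ on $E(F)$ and $\omega(vz)\le\beta_F(vx)$. It gives $\omega^*\le\beta_F$ on $E(F)$ and $\omega^*(vz)\le\beta_F(vx)$ for $v\in F\setminus\{x\}$. By (3), $\omega^*(vz)\le l$ for all $v\in F$. Together, $\omega^*\le\omega$. $\square$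

**Lemma 10.** Let $z\in\Lambda\setminus F$, $G=F\cup\{z\}$, $s\in K_G$ and $x\in F$. Assume that $z$ is small for $F$, or that $x=\infty$ (and $z$ is arbitrary). If $m\in L$ and $m\ge s(xz)$, then
$$s\wedge\omega_x(m)=\omega_x(s(xz)).$$

*Proof.* Let $l=s(xz)$. In both cases $l\ge\beta_G(xz)=a_z$, so $\omega_x(l)$ and $\omega_x(m)$ are defined. On $E(F)$ both sides equal $\beta_F$, since $s\ge\beta_G$. At $xz$ both sides equal $l\wedge m=l$. Let $v\in F\setminus\{x\}$. The left side at $vz$ is $s(vz)\wedge m\wedge\beta_F(vx)$. By (T), $s(vz)\wedge\beta_F(vx)\le s(zv)\wedge s(vx)\le s(xz)=l$, so the left side is at most $l\wedge\beta_F(vx)=\omega_x(l)(vz)$. Conversely, $l\wedge\beta_F(vx)\le s(zx)\wedge s(xv)\le s(vz)$ by (T). Also $l\wedge\beta_F(vx)\le l\le m$ and $l\wedge\beta_F(vx)\le\beta_F(vx)$, so the right side is at most the left side. $\square$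

## Transporting a collapse from edge to edge

Fix $\gamma\in\operatorname{Con}K$.

**Step 8: moving along the edges at one small vertex.** This step shows that it does not matter at which edge $xz$ we probe.

**Lemma 11.** Let $z$ be small for $F$, $x,x'\in F$ and $a_z\le l\le m$. If $\omega_x(l)\mathrel\gamma\omega_x(m)$, then $\omega_{x'}(l)\mathrel\gamma\omega_{x'}(m)$.

*Proof.* Let $x\ne x'$ and $G=F\cup\{z\}$. Choose $n\in L$ with $n\ge m$ and $n\ge\beta_F(f)$ for all $f\in E(F)$. The constant labeling $\sigma$ of $E(F)$ with value $n$ is closed, so $\sigma\in K_F$. For $k\in\{l,m\}$ let $s_k=\omega_x(k)\vee\sigma^G$, the join being taken in $K_G$.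

By (T), $s_k(x'z)\ge s_k(x'x)\wedge s_k(xz)\ge n\wedge k=k$. For the opposite inequality, $s_k$ is the closure of the componentwise join. At each edge $vz$ with $v\in F$ we have $\omega_x(k)(vz)\le k$ by (9) and $\sigma^G(vz)=a_z\le k$ by (8). So (3) gives $s_k(x'z)\le k$. Hence $s_k(x'z)=k\le m$, and Lemma 10 for $x'$ gives $s_k\wedge\omega_{x'}(m)=\omega_{x'}(k)$.

From $\omega_x(l)\mathrel\gamma\omega_x(m)$ we get $s_l\mathrel\gamma s_m$. Meeting with $\omega_{x'}(m)$ gives $\omega_{x'}(l)\mathrel\gamma\omega_{x'}(m)$. $\square$

**Step 9: moving from one vertex to another.** This step makes the copies $\varphi_z$ and $\varphi_{z'}$ agree, with the edge $zz'$ as the bridge.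

Take first the example $L=\mathbb Z$, $a_z=0$, $a_{z'}=-5$, triples $(\infty z,\infty z',zz')$, and suppose $\varphi_z(1)\mathrel\gamma\varphi_z(3)$, that is, $(1,-5,-5)\mathrel\gamma(3,-5,-5)$. Join both with $(0,0,3)$. The closures of $(1,0,3)$ and $(3,0,3)$ are $(1,1,3)$ and $(3,3,3)$. Meet both with $\varphi_{z'}(3)=(0,3,0)$ to get $(0,1,0)\mathrel\gamma(0,3,0)$, which is $\varphi_{z'}(1)\mathrel\gamma\varphi_{z'}(3)$. The general proof is the same computation.

**Lemma 12.** Let $z,z'\in\Lambda$ and $l,m\ge a_z\vee a_{z'}$. If $\varphi_z(l)\mathrel\gamma\varphi_z(m)$, then $\varphi_{z'}(l)\mathrel\gamma\varphi_{z'}(m)$.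

*Proof.* Let $z\ne z'$. By (1), and since $\varphi_z,\varphi_{z'}$ are lattice homomorphisms, we may replace $(l,m)$ by $(l\wedge m,l\vee m)$. So let $l\le m$. Let $G=\{\infty,z,z'\}$ and $a=a_z\vee a_{z'}$, and define
$$\zeta(\infty z)=\zeta(\infty z')=a,\qquad\zeta(zz')=m .$$
A cut and its complement are crossed by the same edges, and the joins of $\zeta$ over the cuts $\{\infty\},\{z\},\{z'\}$ are $a,m,m$, because $a\le m$. So $\zeta^*=(a\wedge m,\,a\wedge m,\,m\wedge m)=\zeta$ in the order $(\infty z,\infty z',zz')$, and clearly $\zeta\ge\beta_G$. Thus $\zeta\in K_G$.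

For $k\in\{l,m\}$ let $s_k=\varphi_z(k)\vee\zeta$ in $K_G$. By (T), $s_k(\infty z')\ge s_k(\infty z)\wedge s_k(zz')\ge k\wedge m=k$. By (6), $\varphi_z(k)$ has the value $k$ at $\infty z$ and $a_{z'}$ at $\infty z'$. So (3) for the cut $\{\infty\}$ gives $s_k(\infty z')\le(k\vee a)\vee(a_{z'}\vee a)=k$. Hence $s_k(\infty z')=k\le m$. Lemma 10, in the case $x=\infty$, with $F=\{\infty,z\}$ and with $z'$ in the role of $z$, gives $s_k\wedge\varphi_{z'}(m)=\varphi_{z'}(k)$. Since $s_l\mathrel\gamma s_m$, meeting with $\varphi_{z'}(m)$ gives the claim. $\square$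

**Step 10: the congruence $\theta$ of $L$.** We can now collect the traces of $\gamma$ on the filters. For $z\in\Lambda$ put
$$\theta_z=\{(l,m)\in({\uparrow}a_z)^2:\varphi_z(l)\mathrel\gamma\varphi_z(m)\},\qquad\theta=\bigcup_{z\in\Lambda}\theta_z .$$
Each $\theta_z$ is a congruence of ${\uparrow}a_z$, being the preimage of $\gamma$ under a homomorphism. Moreover
$$\theta\cap({\uparrow}a_z)^2=\theta_z\qquad(z\in\Lambda), \tag{10}$$
because if $(l,m)\in\theta_{z'}$ and $l,m\ge a_z$, then $l,m\ge a_z\vee a_{z'}$ and Lemma 12 gives $(l,m)\in\theta_z$. Every finite subset of $L$ lies in some ${\uparrow}a_z$. Hence each instance of reflexivity, symmetry, transitivity and compatibility for $\theta$ takes place in one ${\uparrow}a_z$, where by (10) it is an instance for $\theta_z$. So $\theta\in\operatorname{Con}L$.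

## Copying the value of an edge, and the equality $\gamma=\theta^K$

**Step 11: copying $t(xy)$ to the edge $xz$.** We need a way to make the value on an old edge $xy$ appear on the edge $xz$ at a small vertex. Joining $t^G$ with the probe $\omega_y(m)$ ties $z$ to $y$ up to $m$, so that $z$ behaves like a copy of $y$ as far as labels below $m$ are concerned.

*Example.* With $L=\mathbb Z$, $F=\{\infty,x\}$, $a_x=0$, $a_z=-5$, triples $(\infty x,\infty z,xz)$, let $t(\infty x)=2$, $y=\infty$, $m=3$. Then $t^G=(2,-5,-5)$ and $\omega_\infty(3)=(0,3,0)$, and their join is the closure of $(2,3,0)$, which is $(2,3,2)$. The label $2$ of $\infty x$ has been copied to $xz$. Meeting with $\omega_x(3)=(0,0,3)$ gives $(0,0,2)=\omega_x(2)$.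

**Lemma 13.** Let $t\in K_F$, $xy\in E(F)$, let $z$ be small for $F$, $G=F\cup\{z\}$, and $m\ge t(xy)$. Put $s=t^G\vee\omega_y(m)$ in $K_G$. Then $s|_{E(F)}=t$ and $s(xz)=t(xy)$.

*Proof.* By (8), $m\ge t(xy)\ge\beta_F(xy)\ge a_z$, so $\omega_y(m)$ is defined. Let $u$ be the componentwise join of $t^G$ and $\omega_y(m)$, so $s=u^*$. On $E(F)$ we have $u=t\vee\beta_F=t$. For $v\in F\setminus\{y\}$, by (8) and (9),
$$u(vz)=a_z\vee(m\wedge\beta_F(vy))\le\beta_F(vy)\le t(vy).$$
So Lemma 4 applies and gives $s\le t$ on $E(F)$ and $s(xz)\le t(xy)$. Conversely, $s\ge t^G$ gives $s\ge t$ on $E(F)$. By (T), $s(xz)\ge s(xy)\wedge s(yz)\ge t(xy)\wedge m=t(xy)$. $\square$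

**Step 12: proof of Proposition 8.** We show $\gamma=\theta^K$ for the $\theta$ of Step 10. Both are congruences of $K$, so by (1) it suffices to compare them on pairs $t\le t'$. Let $t\le t'$ in $K_F$, choose $z$ small for $F$, and put $G=F\cup\{z\}$. By (8), $a_z\le t(f)\le t'(f)$ for all $f\in E(F)$.

**Step 12a: $\gamma\subseteq\theta^K$.** The aim is to show that a $\gamma$-collapse in $K$ is visible in $L$ at each edge. Let $t\mathrel\gamma t'$, $xy\in E(F)$, $l=t(xy)$, $m=t'(xy)$, so $l\le m$. Put
$$s=t^G\vee\omega_y(m),\qquad s'=t'^G\vee\omega_y(m).$$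
Then $s\mathrel\gamma s'$. By Lemma 13, applied to $t$ and to $t'$, $s(xz)=l$ and $s'(xz)=m$. By Lemma 10, meeting with $\omega_x(m)$ turns $s\mathrel\gamma s'$ into $\omega_x(l)\mathrel\gamma\omega_x(m)$. Lemma 11 with $x'=\infty$ gives $\varphi_z(l)\mathrel\gamma\varphi_z(m)$, that is, $(l,m)\in\theta_z\subseteq\theta$. As $xy$ was arbitrary, $t\mathrel{\theta^K}t'$.

**Step 12b: $\theta^K\subseteq\gamma$.** The aim is to climb from $t$ to $t'$ by $\gamma$, one edge at a time. Let $t(e)\mathrel\theta t'(e)$ for all $e\in E(F)$. Fix an edge $e=xy$ and put $l=t(e)\le m=t'(e)$. By (10), $(l,m)\in\theta_z$, that is, $\omega_\infty(l)\mathrel\gamma\omega_\infty(m)$. By Lemma 11, $\omega_x(l)\mathrel\gamma\omega_x(m)$.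

Put $s=t^G\vee\omega_y(m)$. By Lemma 13, $s(xz)=l$, so Lemma 10 gives $\omega_x(l)=s\wedge\omega_x(m)\le s$. Hence
$$s=s\vee\omega_x(l)\ \mathrel\gamma\ s\vee\omega_x(m)=:s'' .$$

We cut both sides down with $t'^G$. First, $s\wedge t'^G=t^G$: on $E(F)$ the left side is $t\wedge t'=t$ by Lemma 13, and at $vz$ with $v\in F$, (8) gives $t'^G(vz)=a_z=t^G(vz)\le s(vz)$, so both sides equal $a_z$. Put $s_e=s''\wedge t'^G$. Since $s\le s''$,
$$t^G=s\wedge t'^G\ \mathrel\gamma\ s_e,\qquad t^G\le s_e\le t'^G .$$

At the edge $e$ we have gained everything. We have $s''(xz)\ge\omega_x(m)(xz)=m$ and $s''(yz)\ge\omega_y(m)(yz)=m$, so $s''(xy)\ge m$ by (T). Therefore $s_e(e)=s''(e)\wedge m=m=t'(e)$.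

Now let $e$ vary and take the join in $K_G$ over the finite nonempty set $E(F)$. From $t^G\mathrel\gamma s_e$ for all $e$ we get
$$t^G\ \mathrel\gamma\ \bigvee_{e\in E(F)}s_e\le t'^G .$$
This join is above $s_e(e)=t'(e)$ at each $e\in E(F)$, and at $vz$ it is at least $t^G(vz)=a_z=t'^G(vz)$ by (8). So it equals $t'^G$, and $t^G\mathrel\gamma t'^G$. Since $t^G$ and $t'^G$ are identified with $t$ and $t'$ in $K$, this says $t\mathrel\gamma t'$.

This proves Proposition 8. Together with Step 6 it proves Theorem 1, and with it Corollary 2: every p-representable semilattice is $\langle\mathrm p,\{0\}\rangle$-representable. $\blacksquare$
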